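\title{Equal-sum partitions of the nonzero elements of $\mathbb{Z}_{2^n}$}

\begin{abstract}
Let $m=2^n$ and let $m_1,\dots,m_t$ be positive integers with sum $m-1$, at most one of which equals $1$. We prove that the nonzero elements of $\mathbb{Z}_m$ can be partitioned into sets of sizes $m_1,\dots,m_t$ that all have the same sum; this is a conjecture posed in a paper of Cichacz and Suchan. We also determine which common sums occur, and we show that the cyclic groups of order $2^n$, the group $\mathbb{Z}_3$ and the group $\mathbb{Z}_2^2$ are the only nontrivial finite abelian groups with this property. The main tool is a theorem of M.~Hall, which lets us pair up the odd residues with prescribed sums, so that the even residues have to be distributed correctly only modulo $4$. Lists with many parts of size at least $3$ are handled by induction from $m/4$ to $m$.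
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Gamma$ be a finite abelian group of order $g\ge2$, written additively, and for $X\subseteq\Gamma$ let $\sigma(X)$ be the sum of the elements of $X$, with $\sigma(\emptyset)=0$. Let $(m_1,\dots,m_t)$ be a list of positive integers with sum $g-1$. A \emph{realization} of the list with \emph{common sum} $\mu\in\Gamma$ is a partition of $\Gamma\setminus\{0\}$ into sets $S_1,\dots,S_t$ with
\[
|S_i|=m_i\quad\text{and}\quad\sigma(S_i)=\mu\qquad(1\le i\le t).
\]
Which lists have a realization? There are two evident obstructions.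

First, a part of size $1$ must be $\{\mu\}$, so two parts of size $1$ are impossible. We call a list \emph{admissible} for $\Gamma$ if its entries are positive integers with sum $g-1$ and at most one of them equals $1$. The order of the entries is irrelevant, so this is the same as asking that $m_i\ge 2$ for $i\ge2$. An admissible list satisfies $1+2(t-1)\le g-1$, that is, $t\le g/2$.

Second, adding up the parts gives $t\mu=\sigma(\Gamma)$. This equation may have no solution, or only a useless one. In $\mathbb{Z}_6$ the elements add up to $15=3$, and $2\mu=3$ is unsolvable, so the list $(2,3)$ has no realization. In $\mathbb{Z}_5$ the elements add up to $0$, and $2\mu=0$ forces $\mu=0$, so the list $(1,3)$ has no realization: its part of size $1$ would be $\{0\}$.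

Now let $\Gamma=\mathbb{Z}_m$ with $m=2^n$. The elements add up to $m(m-1)/2$, which is $m/2$ in $\mathbb{Z}_m$ because $m-1$ is odd. So the condition is
\begin{equation}\label{eq:total}
t\mu=m/2 .
\end{equation}
In particular $\mu=0$ never occurs: the nonzero elements cannot be split into zero-sum sets, and equal sums are the closest thing one can ask for. If the list is admissible and $2^a$ is the exact power of $2$ dividing $t$, then $2^a\le t\le 2^{n-1}$, and the nonzero element $\mu=2^{n-1-a}$ solves \eqref{eq:total}, since $t\mu$ is an odd multiple of $m/2$. Thus for admissible lists the second obstruction never arises, and one is led to guess that every admissible list has a realization. This is a conjecture posed in the paper of Cichacz and Suchan \cite{CS}, and it is our main result.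

\begin{theorem}\label{thm:main}
Let $n$ be a positive integer, $m=2^n$, and let $m_1,\dots,m_t$ be positive integers with $\sum_{i=1}^t m_i=m-1$ and $m_i\ge2$ for $2\le i\le t$. Then there are $\mu\in\mathbb{Z}_m$ and a partition of $\mathbb{Z}_m\setminus\{0\}$ into sets $S_1,\dots,S_t$ with $|S_i|=m_i$ and $\sigma(S_i)=\mu$ for all $i$.
\end{theorem}

The automorphisms of $\mathbb{Z}_m$ permute the solutions of \eqref{eq:total} transitively, and this gives a complete description of the pairs (list, common sum) that occur.

\begin{theorem}\label{thm:sharp}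
Let $m=2^n$, let $m_1,\dots,m_t$ be positive integers with sum $m-1$, and let $\mu\in\mathbb{Z}_m$. A partition of $\mathbb{Z}_m\setminus\{0\}$ into sets of sizes $m_1,\dots,m_t$, all with sum $\mu$, exists if and only if at most one $m_i$ equals $1$ and $\mu$ has additive order $2^{a+1}$, where $2^a$ is the exact power of $2$ dividing $t$. In particular, when at most one $m_i$ equals $1$, exactly $2^a$ values of $\mu$ occur.
\end{theorem}

The two failures seen in $\mathbb{Z}_6$ and $\mathbb{Z}_5$ rule out almost all other groups.

\begin{theorem}\label{thm:groups}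
Let $\Gamma$ be a finite abelian group of order at least $2$. Every admissible list for $\Gamma$ has a realization if and only if $\Gamma\cong\mathbb{Z}_{2^n}$ for some $n\ge1$, or $\Gamma\cong\mathbb{Z}_3$, or $\Gamma\cong\mathbb{Z}_2^2$.
\end{theorem}

The proof of Theorem~\ref{thm:main} rests on one observation. By a theorem of M.~Hall \cite{Hall}, the $m/2$ odd residues can be arranged into $m/4$ pairs whose sums are arbitrary prescribed multiples of $4$, subject only to the total being right. A part that contains such a pair therefore needs its even elements to have the right sum only modulo $4$ (Sections \ref{sec:tools} and~\ref{sec:slots}). There are only $m/4$ pairs, so the proof divides according to the number of parts of size at least $3$. If there are at most $m/4$ of them, each gets a pair and the construction is direct (Section~\ref{sec:few}). If there are more, all but $m/4+1$ of the parts are built inside the subgroup $4\mathbb{Z}_m\cong\mathbb{Z}_{m/4}$ by induction (Section~\ref{sec:many}). Theorems \ref{thm:sharp} and~\ref{thm:groups} are deduced in Section~\ref{sec:consequences}.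

\section{Reflections and Hall's theorem}\label{sec:tools}

\subsection{Notation}
Until the end of Section~\ref{sec:many}, $m=2^n$, $G=\mathbb{Z}_m$, and $(m_1,\dots,m_t)$ is an admissible list for $G$. For a divisor $d$ of $m$, the residue modulo $d$ of an element of $G$ is well defined, and $dG$ is the subgroup of order $m/d$ formed by the elements $\equiv0\pmod d$. Thus ``even'' and ``odd'' always make sense, congruences modulo $4$ make sense for $n\ge2$, and congruences modulo $8$ for $n\ge3$. For $n\ge2$ we write
\[
O=1+2G,\qquad T=2+4G,\qquad H=4G,\qquad H^*=H\setminus\{0\},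
\]
so that $G\setminus\{0\}=O\sqcup T\sqcup H^*$ with $|O|=m/2$, $|T|=m/4$ and $|H^*|=m/4-1$.

A part is \emph{large} if its size is at least $3$. Let $r_1\in\{0,1\}$ and $r_2$ be the numbers of parts of sizes $1$ and $2$, let $N$ be the number of large parts, and let $N_o$ and $N_e$ be the numbers of large parts of odd and of even size. Then $t=r_1+r_2+N$. Since $m-1$ is odd, the number of parts of odd size is odd:
\begin{equation}\label{eq:parity}
N_o+r_1\ \text{is odd}.
\end{equation}
Finally, with $2^a$ the exact power of $2$ dividing $t$, put $b=n-1-a$. As we saw in the introduction, $0\le b\le n-1$, and $\mu=2^b$ is a nonzero solution of \eqref{eq:total}.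

\subsection{Reflections}
Small parts leave no freedom. Once $\mu$ is chosen, the part of size $1$ is $\{\mu\}$, and each part of size $2$ is a \emph{$\mu$-pair}, that is, a two-element orbit $\{x,\mu-x\}$ of the reflection $x\mapsto\mu-x$. The reflection interchanges $0$ and $\mu$, and its fixed points are the solutions of $2x=\mu$: there are none if $\mu$ is odd, and exactly two, differing by $m/2$, if $\mu$ is even. This already settles the two lists that consist almost entirely of $2$'s.

\begin{lemma}\label{lem:extreme}
\begin{enumerate}
\item[(a)] The list $(1,2,\dots,2)$ has a realization with common sum $1$.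
\item[(b)] For $n\ge2$, the list $(3,2,\dots,2)$ has a realization with common sum $m/2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The reflection $x\mapsto1-x$ has no fixed point. Take $\{1\}$ and all its orbits other than $\{0,1\}$.

(b) The reflection $x\mapsto m/2-x$ fixes $m/4$ and $3m/4$ and interchanges $0$ and $m/2$. The triple $\{m/4,m/2,3m/4\}$ has sum $3m/2=m/2$, and the other $m-4$ nonzero elements fall into $m/2$-pairs.
\end{proof}

\subsection{The idea in $\mathbb{Z}_8$}
For large parts the reflection gives no guidance, and we need a mechanism that corrects the sums of many parts at once. It is visible in $\mathbb{Z}_8$.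

\begin{example}\label{ex:eight}
The odd elements of $\mathbb{Z}_8$ are $1,5\equiv1$ and $3,7\equiv3\pmod4$. They can be split into two pairs in three ways:
\[
\{1,7\},\{3,5\}\ \text{with sums }0,0;\qquad
\{1,3\},\{5,7\}\ \text{with sums }4,4;\qquad
\{1,5\},\{3,7\}\ \text{with sums }6,2 .
\]
The first two are \emph{mixed}: each pair has one element from each class modulo $4$. They produce every choice of two sums in $\{0,4\}$ whose total is $\sigma(O)=0$.

Consider the list $(3,4)$, with $\mu=2$. Give each part two odd elements, so that the even elements $2,4,6$ are split as $1+2$. The split $\{2\},\{4,6\}$ has sums $2,2$; the missing amounts are $0,0$, and we get $\{2,1,7\},\{4,6,3,5\}$. The split $\{6\},\{2,4\}$ has sums $6,6$; the missing amounts are $4,4$, and we get $\{6,1,3\},\{2,4,5,7\}$. Both splits work, because in both the even elements of each part have sum $\equiv\mu\pmod4$, and the odd elements make up the difference.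

Now consider $(1,3,3)$, where $3\mu=4$ forces $\mu=4$. The singleton is $\{4\}$. A triple with even sum contains at most two odd elements, so each triple contains two odd elements and one of $2,6$. The missing amounts $4-2=2$ and $4-6=6$ are not multiples of $4$, so mixed pairs fail. The third splitting saves the day: $\{4\},\{2,3,7\},\{1,5,6\}$. It arises from two mixed pairs by putting the two elements $\equiv1$ together and the two elements $\equiv 3$ together.
\end{example}

Lemmas \ref{lem:slots} and~\ref{lem:switch} below generalize the two halves of this example. What replaces the inspection of three splittings is the following theorem. An \emph{enumeration} of a set of size $k$ is a sequence of length $k$ that contains each element exactly once.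

\begin{theorem}[Hall \cite{Hall}]\label{thm:hall}
Let $K$ be an abelian group of order $k$ and let $h_1,\dots,h_k\in K$, not necessarily distinct, satisfy $\sum_i h_i=0$. Then there are enumerations $(\xi_i)$ and $(\eta_i)$ of $K$ with $\xi_i-\eta_i=h_i$ for all $i$.
\end{theorem}

We use it to match two cosets of a subgroup with prescribed sums. The last sentence of the lemma records a freedom that will matter: we can move the members of the pairs without changing any pair sum.

\begin{lemma}\label{lem:match}
Let $K$ be a subgroup of $G$ of order $k$, let $U=u_0+K$ and $V=v_0+K$, and let $d_1,\dots,d_k\in u_0+v_0+K$ satisfy $\sum_i d_i=\sigma(U)+\sigma(V)$. Then there are enumerations $(x_i)$ of $U$ and $(y_i)$ of $V$ with $x_i+y_i=d_i$ for all $i$. Moreover, for every $h\in K$ the sequences $(x_i+h)$ and $(y_i-h)$ have the same properties.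
\end{lemma}

\begin{proof}
Put $h_i=d_i-u_0-v_0\in K$. Since $\sigma(U)=ku_0+\sigma(K)$ and $\sigma(V)=kv_0+\sigma(K)$, we get $\sum_i h_i=2\sigma(K)$, and $2\sigma(K)=0$ because $K=-K$ gives $\sigma(K)=-\sigma(K)$. Take $(\xi_i),(\eta_i)$ as in Theorem~\ref{thm:hall} and put $x_i=u_0+\xi_i$, $y_i=v_0-\eta_i$. These enumerate $U$ and $V$, and $x_i+y_i=u_0+v_0+h_i=d_i$. For the last claim, translation by $h$ permutes $U$, translation by $-h$ permutes $V$, and the sums do not change.
\end{proof}

We refer to the replacement of $(x_i),(y_i)$ by $(x_i+h),(y_i-h)$ as the \emph{shift} by $h$.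

\section{Correcting sums with odd elements}\label{sec:slots}

Let $n\ge2$ and let $\mu$ satisfy \eqref{eq:total}. We look for realizations of the following shape. The index set is split as $\{1,\dots,t\}=I\sqcup J$. For $i\in I$ the part is a set $P_i$ of even elements, which must have size $m_i$ and sum exactly $\mu$. For $j\in J$ the part consists of a possibly empty set $E_j$ of even elements together with one or more \emph{slots}, each to be filled by a pair of odd elements; there are $m/4$ slots in all. The amount that the odd elements must contribute to part $j$ is $\mu-\sigma(E_j)$. If the sets $P_i$ and $E_j$ partition $T\cup H^*$, then these amounts have the right total: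
\begin{equation}\label{eq:deficit}
\sum_{j\in J}\bigl(\mu-\sigma(E_j)\bigr)=|J|\mu-\bigl(\sigma(T\cup H^*)-|I|\mu\bigr)=t\mu-\sigma(T\cup H^*)=\sigma(O),
\end{equation}
where the last step uses $t\mu=m/2=\sigma(G)$. So the necessary condition \eqref{eq:total} is exactly the hypothesis on the total in Lemma~\ref{lem:match}.

In the first lemma the sets need not cover all even elements; whatever is left over can be handed out two at a time.

\begin{lemma}\label{lem:slots}
Let $n\ge2$, $t\mu=m/2$, and $\{1,\dots,t\}=I\sqcup J$ with $|J|\le m/4$. Let $P_i$ $(i\in I)$ and $E_j$ $(j\in J)$ be pairwise disjoint subsets of $T\cup H^*$ such that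
\begin{enumerate}
\item[(i)] $|P_i|=m_i$ and $\sigma(P_i)=\mu$ for $i\in I$;
\item[(ii)] $m_j-|E_j|$ is even and at least $2$, and $\sigma(E_j)\equiv\mu\pmod4$, for $j\in J$;
\item[(iii)] the number of elements of $T$ lying in none of these sets is even.
\end{enumerate}
Then the list has a realization with common sum $\mu$.
\end{lemma}

\begin{proof}
Give one slot to each $j\in J$. Part $j$ then still lacks $m_j-|E_j|-2$ elements, an even number by (ii). Let $R$ be the set of elements of $T\cup H^*$ lying in none of the given sets. Since the sizes add up to $m-1=|O|+|T\cup H^*|$,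
\[
\sum_{j\in J}\bigl(m_j-|E_j|-2\bigr)=m/2+|R|-2|J|=|R|+2\,(m/4-|J|).
\]
The left side is even, so $|R|$ is even; by (iii), both $|R\cap T|$ and $|R\cap H^*|$ are even. Split $R$ into $|R|/2$ pairs, each contained in $T$ or in $H^*$; every such pair has sum $\equiv0\pmod4$. The displayed identity says that these pairs and the $m/4-|J|$ unassigned slots are exactly enough to give each part $j$ a total of $(m_j-|E_j|-2)/2$ of them. Do so, adding the pairs to the sets $E_j$. Now the $P_i$ and $E_j$ partition $T\cup H^*$, part $j$ has $p_j\ge1$ slots with $m_j=|E_j|+2p_j$ and $\sum_j p_j=m/4$, and still $\sigma(E_j)\equiv\mu\pmod4$.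

Prescribe the sum $\mu-\sigma(E_j)$ for one slot of part $j$ and the sum $0$ for its other slots. All prescribed sums lie in $H=1+3+H$, and their total is $\sigma(O)$ by \eqref{eq:deficit}. Apply Lemma~\ref{lem:match} with $K=H$, $U=1+H$, $V=3+H$; here $O=U\sqcup V$. Let $S_j$ be $E_j$ together with the pairs in the slots of $j$, and let $S_i=P_i$ for $i\in I$.
\end{proof}

The requirement $m_j-|E_j|\ge2$ gives each part in $J$ a slot to absorb its error, and the bound $|J|\le m/4$ is the number of slots available. The congruence in (ii) is needed because a mixed pair has sum $\equiv0\pmod4$. The next lemma allows this congruence to fail for two parts, as it did for the list $(1,3,3)$ in Example~\ref{ex:eight}.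

\begin{lemma}\label{lem:switch}
Let $n\ge3$, $\mu\in H$, $t\mu=m/2$, and $\{1,\dots,t\}=I\sqcup J$. Let $T\cup H^*$ be partitioned into sets $P_i$ $(i\in I)$ and possibly empty sets $E_j$ $(j\in J)$ with $|P_i|=m_i$, $\sigma(P_i)=\mu$ and $|E_j|=m_j-2$. Suppose that there are two distinct indices $j_1,j_2\in J$ such that $\sigma(E_j)\equiv0\pmod4$ for $j\in J\setminus\{j_1,j_2\}$, while one of $\sigma(E_{j_1})$, $\sigma(E_{j_2})$ is $\equiv2$ and the other is $\equiv6\pmod8$. Then the list has a realization with common sum $\mu$.
\end{lemma}

\begin{proof}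
Comparing sizes gives $2|J|=(m-1)-(m/2-1)$, so $|J|=m/4$ and each part in $J$ has one slot. Put $\lambda_1=\mu-\sigma(E_{j_1})$ and $\lambda_2=\mu-\sigma(E_{j_2})$. Since $4\mid\mu$, one of $\lambda_1,\lambda_2$ is $\equiv2$ and the other is $\equiv6\pmod8$. Prescribe the sum $\mu-\sigma(E_j)\in H$ for the slot of $j\ne j_1,j_2$, and the sums $0$ and $\lambda_1+\lambda_2\in H$ for the slots of $j_1$ and $j_2$. The total is $\sigma(O)$ by \eqref{eq:deficit}, so Lemma~\ref{lem:match} applies with $K=H$, $U=1+H$, $V=3+H$. This completes all parts other than $j_1,j_2$.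

Let $\{u_1,v_1\}$ and $\{u_2,v_2\}$ be the pairs in the two remaining slots, with $u_1,u_2\in U$ and $v_1,v_2\in V$, so that $u_1+u_2+v_1+v_2=\lambda_1+\lambda_2$. We want to regroup them as $\{u_1,u_2\}$ and $\{v_1,v_2\}$. Now $u_1+u_2\equiv2\pmod4$, so $u_1+u_2$ is congruent modulo $8$ to one of $\lambda_1,\lambda_2$; renaming $j_1,j_2$, say to $\lambda_1$. Since $8G=2H$, there is $h\in H$ with $2h=\lambda_1-u_1-u_2$. The shift by $h$ keeps all pair sums and adds $2h$ to $u_1+u_2$. After it, $u_1+u_2=\lambda_1$, and hence $v_1+v_2=\lambda_2$. Put $S_{j_1}=E_{j_1}\cup\{u_1,u_2\}$ and $S_{j_2}=E_{j_2}\cup\{v_1,v_2\}$.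
\end{proof}

The shift changes $u_1+u_2$ only by multiples of $8$. This is why the two exceptional sums must be incongruent modulo $8$: we do not control the residue of $u_1+u_2$ modulo $8$, and the hypothesis ensures that either residue matches one of the two parts.

\section{At most $m/4$ large parts}\label{sec:few}

\begin{proposition}\label{prop:few}
If $N\le m/4$, then the list has a realization with common sum $\mu=2^b$.
\end{proposition}

Throughout this section $\mu=2^b$. Every large part can have a slot, so the work lies in placing the even elements. How the reflection $x\mapsto\mu-x$ acts on $T$ and $H$ depends on $\mu$ modulo $4$, so we separate $b=0$, $b=1$ and $b\ge2$.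

\subsection{The cases $b=0$ and $b=1$}
If $b=0$, then $2^{n-1}$ divides $t\le m/2$, so $t=m/2$. The sizes add up to $m-1=1+2(t-1)$, the least possible value for an admissible list with $t$ entries, so the list is $(1,2,\dots,2)$, and Lemma~\ref{lem:extreme}(a) applies. This covers $n=1$, where $b\le n-1=0$.

Let $b=1$, so $n\ge2$ and $\mu=2$. Then $t$ is an odd multiple of $m/4$ with $t\le m/2$, so $t=m/4$. The reflection $x\mapsto2-x$ interchanges $H$ and $T$ and sends $0$ to $2$, so it provides $m/4-1$ pairs with one member in $H^*$ and the other in $T\setminus\{2\}$. By \eqref{eq:parity}, $N_o+r_1\ge1$, so $r_2=t-r_1-N\le m/4-1$. Let $I$ consist of the parts of size at most $2$: use $r_2$ of these pairs, and $\{2\}$ if $r_1=1$. Let $J$ consist of the $N\le m/4$ large parts. The unused even elements are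
\[
m/4-r_1-r_2=N\ \text{elements of }T,\qquad m/4-1-r_2=N+r_1-1\ \text{elements of }H^* .
\]
Put one element of $T$ into each $E_j$, and also one element of $H^*$ if $m_j$ is even. The elements of $H^*$ suffice, because $N_e=N-N_o\le N+r_1-1$ by $N_o+r_1\ge1$. Then $\sigma(E_j)\equiv2\pmod4$, the number $m_j-|E_j|$ is even and at least $2$, and no element of $T$ is left. Lemma~\ref{lem:slots} applies.

\subsection{The case $b\ge2$: the generic construction}
Now $n\ge b+1\ge3$, the number $m/4$ is even, and $\mu\in H^*$. The reflection $x\mapsto\mu-x$ preserves $T$ and $H$. Its fixed points $2^{b-1}$ and $2^{b-1}+m/2$ lie in $T$ if $b=2$ and in $H$ if $b\ge3$, and they differ from $0$ and $\mu$, which are interchanged. Hence the numbers $q_2$ and $q_0$ of $\mu$-pairs in $T$ and in $H\setminus\{0,\mu\}$ are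
\begin{equation}\label{eq:pairs}
(q_2,q_0)=\begin{cases}(m/8-1,\ m/8-1)&\text{if }b=2,\\ (m/8,\ m/8-2)&\text{if }b\ge3,\end{cases}
\qquad q_2+q_0=m/4-2 .
\end{equation}
If $b=2$, then $t$ is an odd multiple of $m/8$ with $t\le m/2$, so
\begin{equation}\label{eq:btwo}
b=2\ \text{and}\ t>m/4\quad\Longrightarrow\quad t=3m/8 .
\end{equation}

What is scarce here is $H^*$. If a large part of odd size is to satisfy condition (ii) of Lemma~\ref{lem:slots}, then $|E_j|$ is odd and $\sigma(E_j)\equiv0\pmod4$; such a set contains an even number of elements of $T$ and therefore at least one element of $H^*$. So the parts of size $2$ should avoid $H^*$ as long as possible: first they take the slots not needed by large parts, then the $\mu$-pairs in $T$, and only then the $\mu$-pairs in $H$. Accordingly, put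
\[
s=\max(0,\,N+r_2-m/4),\qquad\rho=\max(0,\,s-q_2).
\]
We have $s\le r_2$ because $N\le m/4$; this is where the hypothesis of Proposition~\ref{prop:few} enters.

\begin{lemma}\label{lem:generic}
Let $b\ge2$ and $N\le m/4$. If
\begin{equation}\label{eq:cond}
\mathrm{(A)}\ \ \rho\le q_0\qquad\text{and}\qquad \mathrm{(B)}\ \ N_o\le m/4-1-r_1-2\rho,
\end{equation}
then the list has a realization with common sum $\mu=2^b$.
\end{lemma}

\begin{proof}
Let $J$ consist of the $N$ large parts and $r_2-s$ parts of size $2$; then $|J|=\min(N+r_2,\,m/4)\le m/4$. Let $I$ consist of the other $s$ parts of size $2$ and, if $r_1=1$, the singleton $\{\mu\}$. For these $s$ parts take $s-\rho=\min(s,q_2)$ of the $\mu$-pairs in $T$ and $\rho$ of the $\mu$-pairs in $H\setminus\{0,\mu\}$, which is possible by (A). Exactly $m/4-1-r_1-2\rho$ elements of $H^*$ remain. By (B) we can let $E_j$ be a single such element for each large part of odd size; let $E_j=\emptyset$ for all other $j\in J$. Then $\sigma(E_j)\equiv0\equiv\mu\pmod4$, and $m_j-|E_j|$ is even and at least $2$. The number of unused elements of $T$ is $m/4-2(s-\rho)$, which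 is even. Lemma~\ref{lem:slots} applies.
\end{proof}

\begin{example}\label{ex:generic}
Let $m=16$ and take the list $(2,3,3,3,4)$. Here $t=5$, $b=3$, $\mu=8$, $N=4$, $s=1$, $\rho=0$. The part of size $2$ is the $8$-pair $\{2,6\}$, the three triples receive $4$, $8$, $12$, and the leftover pair $\{10,14\}$, with sum $8$, goes to the part of size $4$. The four slots must have sums $4,0,12,0$, and the mixed pairs $\{13,7\},\{1,15\},\{9,3\},\{5,11\}$ have these sums. The realization is
\[
\{2,6\},\quad\{4,7,13\},\quad\{1,8,15\},\quad\{3,9,12\},\quad\{5,10,11,14\}.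
\]
\end{example}

The conditions \eqref{eq:cond} fail for three families of lists:
\begin{enumerate}
\item[(E1)] the list $(3,2,\dots,2)$;
\item[(E2)] the lists with $r_1=1$ and $N=N_o=m/4$;
\item[(E3)] the list with $m/4-1$ entries $3$ and $m/8+1$ entries $2$.
\end{enumerate}
Indeed, in (E1) we have $s=1+(m/2-2)-m/4=m/4-1>q_2+q_0$, so (A) fails. In (E2) there are $m/4$ large parts of odd size and only $m/4-2$ elements of $H\setminus\{0,\mu\}$, so (B) fails. In (E3) we have $t=3m/8$, so $b=2$, and $s=m/8=q_2+1$; thus $\rho=1$, and (B) would require $m/4-1\le m/4-3$. There are no other failures.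

\begin{lemma}\label{lem:conditions}
Let $b\ge2$ and $N\le m/4$. If the list is not of type \emph{(E1)}, \emph{(E2)} or \emph{(E3)}, then \eqref{eq:cond} holds.
\end{lemma}

\begin{proof}
Suppose first that $\rho=0$. Then (A) holds, and (B) reads $N_o+r_1\le m/4-1$. The number $N_o+r_1$ is odd by \eqref{eq:parity} and at most $m/4+1$, which is also odd. Equality would mean $N_o=m/4$ and $r_1=1$, hence $N=N_o$, which is (E2). So $N_o+r_1\le m/4-1$.

Now let $\rho>0$, so that $s=N+r_2-m/4>0$ and $\rho=s-q_2$. Let $D=\sum(m_i-2)$, summed over the large parts. Each term is at least $1$ and has the parity of $m_i$, so $D\ge N\ge N_o$ and $D\equiv N_o\pmod2$. From $m-1=r_1+2r_2+2N+D=r_1+D+2(s+m/4)$ we get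
\begin{equation}\label{eq:s}
2s=m/2-1-r_1-D .
\end{equation}
In particular $r_1+D$ is odd. If $r_1+D=1$, then either $r_1=1$, $D=0$ and the list is $(1,2,\dots,2)$, which has $t=m/2$ and $b=0$; or $r_1=0$, $D=1$ and the list is (E1). Both are excluded, so $r_1+D\ge3$, and \eqref{eq:s} gives $s\le m/4-2=q_2+q_0$. This is (A).

By \eqref{eq:s}, the right side of (B) equals
\[
m/4-1-r_1-2s+2q_2=D-m/4+2q_2 ,
\]
which by \eqref{eq:pairs} is $D$ if $b\ge3$ and $D-2$ if $b=2$. For $b\ge3$, (B) follows from $D\ge N_o$. Let $b=2$. Since $t\ge N+r_2>m/4$, we have $t=3m/8$ by \eqref{eq:btwo}. Suppose that all large parts have size $3$. Subtracting $2r_1+2r_2+2N=3m/4$ from $r_1+2r_2+3N=m-1$ gives $N=m/4-1+r_1$. If $r_1=1$ this is (E2); if $r_1=0$, then $N=m/4-1$ and $r_2=t-N=m/8+1$, which is (E3). So some large part has size at least $4$, whence $D\ge N+1>N_o$, and $D\equiv N_o\pmod2$ gives $D-2\ge N_o$.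
\end{proof}

\subsection{The case $b\ge2$: the exceptional lists}
For (E1), $t=m/2-1$ is odd, so $\mu=m/2$, and Lemma~\ref{lem:extreme}(b) applies.

\medskip\noindent\emph{The list} (E3). Here $b=2$ and $\mu=4$. The generic construction wastes the two fixed points $2$ and $2+m/2$ of the reflection, which lie in no $\mu$-pair. Their sum is $4+m/2$, so adding $m/2\in H^*$ gives a triple of even elements with sum exactly $4$; this frees a slot for one more part of size $2$. Let $I$ consist of the triple $\{2,\,2+m/2,\,m/2\}$ and the $m/8-1$ pairs $\{x,4-x\}$ in $T$; these use up $T$. Let $J$ consist of the remaining two parts of size $2$, with $E_j=\emptyset$, and the remaining $m/4-2$ triples, whose sets $E_j$ are the $m/4-2$ one-element subsets of $H\setminus\{0,m/2\}$. Then $|J|=m/4$, and Lemma~\ref{lem:slots} applies.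

\medskip\noindent\emph{The lists} (E2). All large parts have odd size, so $\sum(m_i-3)=2\ell$ over the large parts for an integer $\ell\ge0$. From $m-1=1+2r_2+3m/4+2\ell$ we get
\[
r_2+\ell=m/8-1 .
\]
The singleton is $\{\mu\}$, and $H\setminus\{0,\mu\}$ is two elements short of serving all $m/4$ large parts. Lemma~\ref{lem:switch} is made for this shortage: two parts can do with an element of $T$ instead.

Let $b\ge3$. Give one element of $H\setminus\{0,\mu\}$ to each of $m/4-2$ large parts. Since $8\mid\mu$, the members of a $\mu$-pair $\{x,\mu-x\}\subseteq T$ are $\equiv x$ and $\equiv-x\pmod8$, so one is $\equiv2$ and the other $\equiv6$. Give one member of such a pair to each of the two remaining large parts $j_1,j_2$. There remain $m/8-1=r_2+\ell$ of the $\mu$-pairs in $T$. Use $r_2$ of them as the parts of size $2$, and add $(m_j-3)/2$ of them to $E_j$ for each large part $j$. Then all nonzero even elements are used and $|E_j|=m_j-2$. The added pairs have sum $\mu\equiv0\pmod8$, so they do not change $\sigma(E_j)$ modulo $8$. Lemma~\ref{lem:switch} applies, with $J$ the set of large parts.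

Let $b=2$, so $\mu=4$. Since $t=1+r_2+m/4>m/4$, we have $t=3m/8$ by \eqref{eq:btwo}, so $r_2=m/8-1$ and $\ell=0$: the list has one entry $1$, $m/8-1$ entries $2$ and $m/4$ entries $3$. For $m=8$ this is the list $(1,3,3)$ of Example~\ref{ex:eight}. Let $m\ge16$. If all parts of size $2$ were $4$-pairs in $T$, the elements left for $j_1,j_2$ would be the fixed points $2$ and $2+m/2$, which are congruent modulo $8$, and Lemma~\ref{lem:switch} would not apply. We therefore break up the pair $\{6,-2\}$ as well. The elements $2,\ 2+m/2\equiv2$ and $6,\ -2\equiv6\pmod8$ are distinct since $m\ge16$, and the rest of $T$ consists of $m/8-2$ pairs $\{x,4-x\}$. Also $-4\notin\{0,4\}$. Let $I$ consist of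
\begin{itemize}
\item the singleton $\{4\}$, the triple $\{2,6,-4\}$, which has sum $4$, and these $m/8-2$ pairs,
\end{itemize}
and let $J$ consist of
\begin{itemize}
\item the last part of size $2$, with $E_j=\emptyset$;
\item $m/4-3$ triples, whose sets $E_j$ are the one-element subsets of $H\setminus\{0,4,-4\}$;
\item two triples $j_1,j_2$ with $E_{j_1}=\{-2\}$ and $E_{j_2}=\{2+m/2\}$.
\end{itemize}
This accounts for $(m/8-2)+1=m/8-1$ parts of size $2$ and $1+(m/4-3)+2=m/4$ triples, and every nonzero even element is used once. Lemma~\ref{lem:switch} applies.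

\medskip
Together with Lemmas \ref{lem:generic} and~\ref{lem:conditions}, this settles $b\ge2$ and completes the proof of Proposition~\ref{prop:few}.

\section{More than $m/4$ large parts}\label{sec:many}

If $N>m/4$, then $N\ge1$ forces $m-1\ge3$, so $m/4$ is an integer and $N\ge m/4+1$. Then $3(m/4+1)\le m-1$, so $m\ge16$.

\begin{proposition}\label{prop:many}
Let $N\ge m/4+1$, and suppose that every admissible list for $\mathbb{Z}_{m/4}$ has a realization. Then the list $(m_1,\dots,m_t)$ has a realization.
\end{proposition}

\subsection{The plan}
There are now more large parts than slots, so some large parts, of arbitrary sizes, have to reach the exact sum $\mu$ without the help of odd elements. The induction hypothesis for $H\cong\mathbb{Z}_{m/4}$ produces such parts. We select some number $k$ of large parts that will share the $3m/4$ elements of $O\cup T$, merge their needs in $H^*$ into a single set $Q$, and treat $Q$ as one part of a list for $H$. The induction hypothesis gives $\sigma(Q)=\mu$ for a common sum $\mu\in H$. The sets $O$ and $T$ have sum $0$, because they are closed under $x\mapsto-x$, whose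 fixed points $0$ and $m/2$ lie in $H$. So we need $k\mu=\mu$, and since $(m/4)\mu=0$ for all $\mu\in H$, the choice $k=m/4+1$ works whatever $\mu$ turns out to be.

Write the selected sizes as $3+x_j$ with $x_j\ge0$, and let $X=\sum x_j$. The selected parts have $3m/4+3+X$ elements in all, so $|Q|=3+X$. We divide $O\cup T\cup Q$ as in Table~\ref{tab:plan}: there are $m/4-2$ \emph{ordinary} parts, in two classes $\alpha$ and $\beta$, and three \emph{special} parts $\gamma_1,\gamma_2,\gamma_3$. The columns account for $3+X$ elements of $Q$, $(m/4-2)+2=m/4$ elements of $T$, and $2(m/4-2)+4=m/2$ odd elements.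

\begin{table}[ht]
\centering
\begin{tabular}{lcccc}
\hline
part $j$ & number & from $Q$ & from $T$ & odd elements\\
\hline
class $\alpha$ & $m/8-1$ & $x_j$ & $1$ & $2$, residues $1,5 \pmod 8$\\
class $\beta$ & $m/8-1$ & $x_j$ & $1$ & $2$, residues $3,7 \pmod 8$\\
$\gamma_1,\gamma_2$ & $2$ & $1+x_j$ & $0$ & $2$, residues $1,3 \pmod 4$\\
$\gamma_3$ & $1$ & $1+x_j$ & $2$ & $0$\\
\hline
\end{tabular}
\caption{Composition of the $m/4+1$ selected parts, where part $j$ has size $3+x_j$.}\label{tab:plan}
\end{table}

The last column is explained by residues. An ordinary part has one element of $T$ and total sum $\mu\equiv0\pmod4$, so its two odd elements have sum $\equiv2\pmod4$ and lie in the same class modulo $4$. To apply Lemma~\ref{lem:match} we must pass to cosets of $8G$: we match $1+8G$ with $5+8G$, giving $m/8$ pairs with sums $\equiv6$, and $3+8G$ with $7+8G$, giving $m/8$ pairs with sums $\equiv2\pmod8$. Each matching serves $m/8-1$ ordinary parts and leaves one spare pair. The two spare pairs are regrouped crosswise into the mixed pairs needed by $\gamma_1$ and $\gamma_2$, which is the move of Lemma~\ref{lem:switch}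 in reverse.

\begin{example}\label{ex:many}
For $m=16$ the only list with $N\ge5$ is $(3,3,3,3,3)$. All five parts are selected, $X=0$, and $Q=H^*=\{4,8,12\}$ with $\mu=\sigma(Q)=8$. Give $4$ to $\gamma_1$, $12$ to $\gamma_2$ and $8$ to $\gamma_3$. The part $\gamma_3$ needs two elements of $T=\{2,6,10,14\}$ with sum $0$; take $\gamma_3=\{8,2,14\}$. The $\alpha$-part has odd sum $\equiv6\pmod 8$, so it needs an element of $T$ that is $\equiv8-6\equiv2$; it gets $10$ and needs odd sum $8-10=14$. The $\beta$-part has odd sum $\equiv2$, gets $6$, and needs odd sum $2$. Matching $\{1,9\}$ with $\{5,13\}$ as $9+5=14$ leaves the spare pair $\{1,13\}$, so $\alpha=\{10,9,5\}$. Both pairs $\{3,15\}$ and $\{11,7\}$ have sum $2$, and the shift by $8$ interchanges them, so either can be the spare one. The part $\gamma_1$ needs odd sum $8-4=4=1+3$, so we let $\{3,15\}$ be spare and put $\beta=\{6,11,7\}$, $\gamma_1=\{4,1,3\}$. What is left is $\gamma_2=\{12,13,15\}$, with sum $40=8$.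
\end{example}

The new difficulty in general is that we know nothing about $Q$ except its size and sum. The pieces of $Q$ given to the parts have uncontrolled sums modulo $8$, and these dictate which class modulo $8$ the element of $T$ in each ordinary part must come from. The assignment of parts to $\alpha$, $\beta$ and $\gamma_3$ is chosen to balance these demands.

\subsection{Proof of Proposition~\ref{prop:many}}

\emph{Step 1: reduction to $H$.} Select $m/4+1$ large parts, with sizes $3+x_j$ and $X=\sum x_j$. The unselected sizes together with the number $3+X$ form a list with sum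
\[
(m-1)-\bigl(3(m/4+1)+X\bigr)+(3+X)=m/4-1 ,
\]
and at most one entry is $1$, since $3+X\ge3$. So this list is admissible for $\mathbb{Z}_{m/4}\cong H$, and $H^*$ has a partition into sets of these sizes with a common sum $\mu\in H$. Keep the sets for the unselected parts and let $Q$ be the set of size $3+X$. It remains to partition $O\cup T\cup Q$ into the selected parts, each with sum $\mu$. We record that
\begin{equation}\label{eq:mu}
\sigma(O\cup T\cup Q)=\mu,\qquad (m/4)\mu=0,\qquad 2\mu\equiv0\pmod8 .
\end{equation}

\smallskip\noindent\emph{Step 2: dividing $Q$.} Choose any three selected parts as $\gamma_1,\gamma_2,\gamma_3$ and call the others ordinary. Partition $Q$ arbitrarily into sets $Q_j$ with $|Q_j|=1+x_j$ for the special parts and $|Q_j|=x_j$ for the ordinary parts, and let $c_j=\sigma(Q_j)\in H$; write $c_i$ for $c_{\gamma_i}$. Define $e_1,e_2,e_3\in\{0,1\}$ and, for ordinary $j$, $f_j\in\{0,1\}$ by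
\[
c_i\equiv\mu+4e_i\pmod 8,\qquad c_j\equiv4f_j\pmod8 ,
\]
and let $F=\sum f_j$. Two of the three numbers $e_i$ coincide; renumber the special parts so that $e_1=e_2=e$. Since the $c$'s add up to $\sigma(Q)=\mu$, we have $3\mu+4(2e+e_3)+4F\equiv\mu\pmod8$, and $2\mu\equiv0$ gives
\begin{equation}\label{eq:eF}
e_3\equiv F\pmod2 .
\end{equation}
Split the $m/4-2$ ordinary parts into classes $\alpha$ and $\beta$ of $m/8-1$ parts each, so that $\lceil F/2\rceil$ of the parts with $f_j=1$ lie in $\alpha$ and $\lfloor F/2\rfloor$ lie in $\beta$. This is possible because $F\le2(m/8-1)$ gives $\lceil F/2\rceil\le m/8-1$.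

\smallskip\noindent\emph{Step 3: dividing $T$.} Let $T_1=\mu+2+8G$ and $T_2=\mu-2+8G$, so that $T=T_1\sqcup T_2$ and $|T_1|=|T_2|=m/8$. Each ordinary part $j$ is to receive one element $w_j\in T$ such that $\mu-w_j-c_j$ is $\equiv6\pmod 8$ in class $\alpha$ and $\equiv2\pmod8$ in class $\beta$; that is,
\begin{equation}\label{eq:w}
w_j\equiv\mu+2+4f_j\ \ (j\in\alpha),\qquad w_j\equiv\mu-2+4f_j\ \ (j\in\beta)\pmod 8 .
\end{equation}
So an $\alpha$-part draws from $T_1$ if $f_j=0$ and from $T_2$ if $f_j=1$, and a $\beta$-part does the opposite. The demand on $T_1$ is $m/8-1-\lceil F/2\rceil+\lfloor F/2\rfloor$, and the demand on $T_2$ is $m/8-1+\lceil F/2\rceil-\lfloor F/2\rfloor$. The two elements $z,z'$ of $T$ not demanded go to $\gamma_3$, and we need $z+z'=\mu-c_3$. We choose them first.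

If $F$ is even, the demand is $m/8-1$ on each of $T_1,T_2$, so we need $z\in T_1$ and $z'\in T_2$. By \eqref{eq:eF}, $e_3=0$, so $\mu-c_3\equiv0\pmod8$. Take any $z\in T_1$ and put $z'=\mu-c_3-z$. Then $z'\equiv-\mu-2\equiv\mu-2\pmod8$, so $z'\in T_2$.

If $F$ is odd, the demand is $m/8-2$ on $T_1$ and $m/8$ on $T_2$, so we need distinct $z,z'\in T_1$. By \eqref{eq:eF}, $e_3=1$, so $\mu-c_3\equiv4\pmod8$. For $z\in T_1$ the element $z'=\mu-c_3-z$ satisfies $z'\equiv2-\mu\equiv\mu+2\pmod8$, so $z'\in T_1$. We have $z'=z$ only if $2z=\mu-c_3$, which holds for at most two $z$. Now $F\ge1$ means that some ordinary $Q_j$ is nonempty, so $X\ge1$ and $m-1\ge3(m/4+1)+1$. Hence $m\ge20$, so $m\ge32$ and $|T_1|\ge4$, and we can choose $z$ with $z'\ne z$.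

In both cases $S_{\gamma_3}=Q_{\gamma_3}\cup\{z,z'\}$ has sum $\mu$ and size $3+x_{\gamma_3}$, and $T\setminus\{z,z'\}$ can be distributed to the ordinary parts in accordance with \eqref{eq:w}.

\smallskip\noindent\emph{Step 4: odd elements for the ordinary parts.} For ordinary $j$ put $d_j=\mu-w_j-c_j$. We apply Lemma~\ref{lem:match} twice with $K=8G$, of order $m/8$.

Let $U=1+8G$ and $V=5+8G$. The $m/8-1$ elements $d_j$ $(j\in\alpha)$ are $\equiv6\pmod8$. Define $d_0$ by $d_0+\sum_{j\in\alpha}d_j=\sigma(U)+\sigma(V)$; then $d_0\equiv6\cdot m/8-6\,(m/8-1)=6\pmod8$. So $U$ and $V$ can be matched with sums $d_j$ $(j\in\alpha)$ and $d_0$.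

Let $U'=3+8G$ and $V'=7+8G$. The $m/8-1$ elements $d_j$ $(j\in\beta)$ are $\equiv2\equiv3+7\pmod8$. Define $d_0'$ by $d_0'+\sum_{j\in\beta}d_j=\sigma(U')+\sigma(V')$; then $d_0'\equiv2\cdot m/8-2\,(m/8-1)=2\pmod8$. So $U'$ and $V'$ can be matched with sums $d_j$ $(j\in\beta)$ and $d_0'$.

Let $S_j$ consist of $Q_j$, $w_j$ and the pair with sum $d_j$. It has sum $\mu$ and size $x_j+3$.

\smallskip\noindent\emph{Step 5: the parts $\gamma_1$ and $\gamma_2$.} What remains of $O\cup T\cup Q$ is $Q_{\gamma_1}$, $Q_{\gamma_2}$ and the two spare pairs. The $m/4-1$ completed parts have sum $\mu$ each, so \eqref{eq:mu} gives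
\begin{equation}\label{eq:rest}
d_0+d_0'+c_1+c_2=\mu-(m/4-1)\mu=2\mu .
\end{equation}
Let the first spare pair be $\{u,v\}$ with $u\equiv1$, $v\equiv5\pmod8$. Since $\mu-c_1\equiv4e$, the element $\mu-c_1-u$ is $\equiv7\pmod8$ if $e=0$ and $\equiv3\pmod8$ if $e=1$. Let $u'$ be the member of the second spare pair with this residue and $v'$ the other member. A shift of the second matching by a suitable element of $8G$ moves $u'$ to any prescribed element of its coset; it changes the odd elements of the $\beta$-parts but none of the pair sums. So we may assume $u'=\mu-c_1-u$. Then by \eqref{eq:rest},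
\[
v+v'=d_0+d_0'-(u+u')=(2\mu-c_1-c_2)-(\mu-c_1)=\mu-c_2 .
\]
Put $S_{\gamma_1}=Q_{\gamma_1}\cup\{u,u'\}$ and $S_{\gamma_2}=Q_{\gamma_2}\cup\{v,v'\}$. Both have sum $\mu$ and the required size, and every element of $O\cup T\cup Q$ has been used exactly once. This proves Proposition~\ref{prop:many}.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We use induction on $n$. A list with $N\le m/4$ has a realization by Proposition~\ref{prop:few}. If $N>m/4$, then $N\ge m/4+1$ and $n\ge4$, the theorem holds for $\mathbb{Z}_{2^{n-2}}$ by the induction hypothesis, and Proposition~\ref{prop:many} applies.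
\end{proof}

\section{The common sum, and other groups}\label{sec:consequences}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Every nonzero element of $\mathbb{Z}_m$ can be written as $u2^c$ with $u$ an odd integer and $0\le c\le n-1$, and its order is $2^{n-c}$. For such $\mu$, the product $t\mu$ is an odd multiple of $2^{a+c}$, so $t\mu=m/2$ if and only if $c=n-1-a$, that is, if and only if $\mu$ has order $2^{a+1}$.

Suppose that a partition exists. As shown in the introduction, at most one $m_i$ equals $1$ and \eqref{eq:total} holds, so $\mu\neq0$ has order $2^{a+1}$.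

Conversely, let at most one $m_i$ equal $1$ and let $\mu=u2^{n-1-a}$ with $u$ odd. Theorem~\ref{thm:main} gives a realization with some common sum $\mu_0$, and $\mu_0=u_02^{n-1-a}$ with $u_0$ odd by the previous paragraph. Odd integers are units modulo $m$, so multiplication by $uu_0^{-1}$ is an automorphism of $\mathbb{Z}_m$. It carries the realization to one with the same sizes and common sum $uu_0^{-1}\mu_0=\mu$.

Finally, for an admissible list $a+1\le n$, and the elements of order $2^{a+1}$ are the $2^a$ generators of the unique subgroup of that order.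
\end{proof}

For Theorem~\ref{thm:groups} we need the sum of all elements of a finite abelian group $\Gamma$. An \emph{involution} is an element of order $2$. Elements of order greater than $2$ cancel against their inverses, so $\sigma(\Gamma)$ is the sum over the subgroup of elements of order at most $2$. This subgroup is isomorphic to $\mathbb{Z}_2^r$, where $r$ is the number of cyclic factors of the Sylow $2$-subgroup of $\Gamma$, and $\Gamma$ has $2^r-1$ involutions. For $r\ge1$ each coordinate equals $1$ in exactly $2^{r-1}$ elements of $\mathbb{Z}_2^r$. Hence $\sigma(\Gamma)$ is the unique involution if $r=1$, and $\sigma(\Gamma)=0$ otherwise.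

\begin{proof}[Proof of Theorem~\ref{thm:groups}]
\emph{Sufficiency.} For $\mathbb{Z}_{2^n}$ this is Theorem~\ref{thm:main}. A list with one entry is always realized by $\Gamma\setminus\{0\}$. For $\mathbb{Z}_3$ the only admissible list is $(2)$. For $\mathbb{Z}_2^2$, with nonzero elements $x$, $y$, $x+y$, the admissible lists are, up to order, $(3)$ and $(1,2)$, and the latter is realized by $\{x\}$, $\{y,x+y\}$.

\emph{Necessity.} Let $g=|\Gamma|$ and assume that every admissible list has a realization. For every integer $t$ with $2\le t\le g/2$, the list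
\[
L_t=(1,\underbrace{2,\dots,2}_{t-2},\,g+2-2t)
\]
is admissible: its sum is $g-1$ and its last entry is at least $2$. A realization of $L_t$ has a common sum $\mu$ with $t\mu=\sigma(\Gamma)$, and $\mu\ne0$ because $\{\mu\}$ is one of the parts.

Suppose that $\Gamma$ has exactly one involution $\iota$. Then $r=1$, so $\Gamma\cong\mathbb{Z}_{2^n}\times\Gamma'$ with $n\ge1$ and $|\Gamma'|$ odd, and $\sigma(\Gamma)=\iota=(2^{n-1},0)$. If $|\Gamma'|\ge3$, then $t=2^n$ satisfies $2\le t\le g/2$, and a realization of $L_t$ gives $2^n\mu=\iota$. This is impossible, since the first component of $2^n\mu$ is $0$. So $\Gamma\cong\mathbb{Z}_{2^n}$.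

Suppose that $\Gamma$ does not have exactly one involution. Then $g\ge3$ and $\sigma(\Gamma)=0$. If some $t$ with $2\le t\le g/2$ is coprime to $g$, then multiplication by $t$ is injective on $\Gamma$, so $t\mu=0$ forces $\mu=0$ and $L_t$ has no realization. Hence $1$ is the only integer in $[1,g/2]$ coprime to $g$. The map $k\mapsto g-k$ permutes the $\varphi(g)$ integers in $[1,g-1]$ coprime to $g$, where $\varphi$ is Euler's function, and it fixes none of them because $g\ge3$; so exactly $\varphi(g)/2$ of them lie in $[1,g/2]$, and $\varphi(g)=2$. If $d$ divides $g$, then $\varphi(d)$ divides $\varphi(g)$; since $\varphi(d)\ge4$ when $d$ is $8$, $9$, $12$ or a prime at least $5$, none of these divides $g$, and so $g\in\{3,4,6\}$. The abelian groups of these orders are $\mathbb{Z}_3$, $\mathbb{Z}_4$, $\mathbb{Z}_2^2$ and $\mathbb{Z}_6$, and $\mathbb{Z}_4$ and $\mathbb{Z}_6$ have exactly one involution. So $\Gamma\cong\mathbb{Z}_3$ or $\Gamma\cong\mathbb{Z}_2^2$.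
\end{proof}

\begin{thebibliography}{9}

\bibitem{CS}
S.~Cichacz and K.~Suchan,
\emph{Zero-sum partitions of Abelian groups of order $2^n$},
arXiv:2111.05394 (2021).

\bibitem{Hall}
M.~Hall Jr.,
\emph{A combinatorial problem on abelian groups},
Proc. Amer. Math. Soc. \textbf{3} (1952), 584--587.

\end{thebibliography}
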